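\title{Dyadic upper decoupling implies upper decoupling for all martingales}


\begin{abstract}
Let $X$ be a Banach space and $1\le p<\infty$. Suppose that the $L^p$-norm of every $X$-valued dyadic martingale is at most $c$ times the $L^p$-norm of its decoupled version. We prove that the same inequality then holds for all $X$-valued $L^p$-martingales with respect to arbitrary filtrations, and even for sums of arbitrary adapted sequences, with a constant that depends only on $c$ and $p$. For martingales and $p=2$ the constant $2^{1200c^4}$ suffices. The proof hides each difference among independent candidates indexed by binary words and applies the dyadic inequality to the bits of the hiding place.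
\end{abstract}

\section{The question and the result}\label{sec:intro}

An adapted sequence $(d_n)$ can be generated as follows. At time $n$ one looks at the past, chooses a probability law $\mu_n$, and draws $d_n$ from it; the outcome influences all later choices. Decoupling cuts this feedback. Next to $d_n$ one draws a second sample $e_n$ from the same law $\mu_n$, and this sample influences nothing. Given the whole history, the $e_n$ are independent, so $\sum e_n$ can be estimated with the tools for sums of independent variables. An upper bound of $\sum d_n$ by $\sum e_n$ carries such estimates over to dependent sums.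

Throughout, $X$ is a Banach space and $X$-valued random variables are strongly (Bochner) measurable. They are then essentially separably valued and have regular conditional distributions. Let $(d_n)_{n=1}^N$ be $X$-valued random variables on $(\Omega,\mathcal F,\mathbb P)$, adapted to a filtration $(\mathcal F_n)_{n=0}^N$ with $\mathcal F_N\subseteq\mathcal F$, and let $\mu_n$ be the regular conditional distribution of $d_n$ given $\mathcal F_{n-1}$. An \emph{enlargement} is a probability space $(\bar\Omega,\bar{\mathcal F},\bar{\mathbb P})$ with $\mathcal F\subseteq\bar{\mathcal F}$ and $\bar{\mathbb P}|_{\mathcal F}=\mathbb P$, for instance a product $\Omega\times\Omega'$ with the measure $\mathbb P\otimes\mathbb P'$. We write $\mathbb P$ and $\mathbb E$ on every space that occurs.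

\begin{definition}\label{def:tangent}
A sequence $(e_n)_{n=1}^N$ of $X$-valued random variables on an enlargement is a \emph{decoupled tangent sequence} of $(d_n)_{n=1}^N$, in the sense of Kwapie\'n and Woyczy\'nski, if there is a filtration $(\mathcal H_n)_{n=0}^N$ in $\bar{\mathcal F}$ with $\mathcal F_n\subseteq\mathcal H_n$ such that:
\begin{enumerate}
\item[(i)] $(d_n)$ and $(e_n)$ are $(\mathcal H_n)$-adapted, and for every $n$ both $d_n$ and $e_n$ have conditional distribution $\mu_n$ given $\mathcal H_{n-1}$;
\item[(ii)] there is a $\sigma$-algebra $\mathcal G$ with $\mathcal F_N\subseteq\mathcal G\subseteq\bar{\mathcal F}$ such that, given $\mathcal G$, the variables $e_1,\dots,e_N$ are conditionally independent and $e_n$ has conditional distribution $\mu_n$.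
\end{enumerate}
\end{definition}

Such a sequence exists and its law is unique; see Lemma~\ref{lem:realize}. Fix $p\in[1,\infty)$ and write $\|\cdot\|_p$ for the norm of $L^p(X)$, and of $L^p(\mathbb R)$ for real variables. We say that $X$ satisfies the \emph{upper decoupling inequality in $L^p$} for a class $\mathcal C$ of adapted sequences if there is a constant $c\ge1$ with
\[
\Big\|\sum_{n=1}^Nd_n\Big\|_p\le c\,\Big\|\sum_{n=1}^Ne_n\Big\|_p
\]
for every $N\ge1$ and every sequence $(d_n)_{n=1}^N\subset L^p(X)$ in $\mathcal C$ with decoupled tangent sequence $(e_n)_{n=1}^N$.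

\begin{example}[Hilbert spaces]\label{ex:hilbert}
Let $X$ be a Hilbert space, $p=2$, and $(d_n)$ a martingale difference sequence. The $d_n$ are orthogonal in $L^2(X)$. The $e_n$ are orthogonal too, being independent and centered given $\mathcal G$, and $e_n$ has the law of $d_n$. Both sums have squared norm $\sum\|d_n\|_2^2$, so the inequality holds with $c=1$.
\end{example}

\begin{example}[Dyadic martingales]\label{ex:dyadic}
By \emph{Rademachers} we mean independent variables that are uniform on $\{\pm1\}$. Let $(r_n)$ be Rademachers, $\mathcal F_0$ trivial and $\mathcal F_n=\sigma(r_1,\dots,r_n)$. A \emph{dyadic} (or Paley--Walsh) martingale difference sequence has the form $d_n=r_nv_n(r_1,\dots,r_{n-1})$ with arbitrary maps $v_n:\{\pm1\}^{n-1}\to X$, where $v_1$ is a constant vector. Here $\mu_n$ gives mass $\frac12$ to each of $\pm v_n$. If $(r_n')$ is an independent copy of $(r_n)$, then $e_n=r_n'v_n(r_1,\dots,r_{n-1})$ is a decoupled tangent sequence, with $\mathcal H_n=\sigma(r_k,r_k':k\le n)$ and $\mathcal G=\sigma(r_1,\dots,r_N)$. So the upper decoupling inequality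 for dyadic sequences reads
\begin{equation}\label{eq:D}\tag{D}
\Big\|\sum_{n=1}^Nr_nv_n(r_1,\dots,r_{n-1})\Big\|_p\le c\,\Big\|\sum_{n=1}^Nr_n'v_n(r_1,\dots,r_{n-1})\Big\|_p
\end{equation}
for all $N$ and all $v_n$. This is a restriction on $X$: it fails in $c_0$ (Remark~\ref{rem:c0}).
\end{example}

The question, which comes from Cox and Geiss \cite{CG}, is the following. \emph{If $X$ satisfies the upper decoupling inequality in $L^2$ for dyadic martingale difference sequences, does it satisfy the upper decoupling inequality in $L^2$, possibly with another constant, for all martingale difference sequences with respect to arbitrary filtrations?} The answer is yes for every Banach space.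

To state the constants, let $W_k$ be the sum of the first $k$ terms of a Rademacher sequence, $W_0=0$, and $W_K^*=\max_{k\le K}|W_k|$. Fix a number $B=B_p<\infty$ with
\begin{equation}\label{eq:B}
\|1+W_K^*\|_p\le B\sqrt K\qquad\text{for all }K\ge1 .
\end{equation}
Such a number exists, and for $p=2$ we take $B=3$ (Section~\ref{sec:signs}).

\begin{theorem}\label{thm:main}
Let $p\in[1,\infty)$ and suppose that $X$ satisfies \eqref{eq:D} with constant $c\ge1$. Put
\[
K_0=\lceil4B^2c^2\rceil,\qquad\kappa=2\sqrt{2K_0},\qquad L=\lceil4c^2\kappa^2\rceil,\qquad C=2c\,(2^{L+1}+1).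
\]
Let $(d_n)_{n=1}^N\subset L^p(X)$ be adapted to an arbitrary filtration, with decoupled tangent sequence $(e_n)_{n=1}^N$.
\begin{enumerate}
\item[(1)] If $(d_n)$ is a martingale difference sequence, then $\|\sum d_n\|_p\le C\,\|\sum e_n\|_p$. For $p=2$ we have $C\le2^{1200c^4}$.
\item[(2)] Without any centering assumption, $\|\sum\varepsilon_nd_n\|_p\le2^{L+1}\|\sum\varepsilon_ne_n\|_p$, where $(\varepsilon_n)$ are Rademachers independent of $(d_n)$ and $(e_n)$.
\item[(3)] Without any centering assumption, $\|\sum d_n\|_p\le(1+2C)\,\|\sum e_n\|_p$.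
\end{enumerate}
\end{theorem}

Part (1) with $p=2$ answers the question. Dyadic sequences are martingale difference sequences, and these are adapted, so part (3) closes a circle of implications.

\begin{corollary}\label{cor:equiv}
For every Banach space $X$ and every $p\in[1,\infty)$, the upper decoupling inequalities in $L^p$ for dyadic martingale difference sequences, for all martingale difference sequences, and for all adapted sequences are equivalent.
\end{corollary}

One would guess a positive answer because any law can be sampled with coin flips, so that a general martingale step looks like a block of dyadic steps. This does not give a proof, because decoupling does not respect blocks. Take $X=\mathbb R$ and $d=r_1+r_2v(r_1)$ with $v(1)=1$ and $v(-1)=0$. As a single step from the trivial $\sigma$-algebra to $\sigma(r_1,r_2)$, its decoupled version has the law of $d$, with masses $\frac14,\frac14,\frac12$ at $2,0,-1$. As two dyadic steps, its decoupled version is $r_1'+r_2'v(r_1)$, which is symmetric. Inequality \eqref{eq:D} resamples only signs and leaves the vectors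 $v_n$ tied to the old history, whereas $e_n$ is a wholly new sample from $\mu_n$.

The proof therefore creates the signs artificially. We place $d_n$ at a random position among $2^\ell$ candidates that are indexed by the words in $\{\pm1\}^\ell$ and are, given the past, independent with law $\mu_n$. The list of candidates does not reveal the position, so the $\ell$ bits of the position are fresh Rademachers. A dyadic sum built on these bits gives $d_n$ the weight $\ell$, and after resampling the bits the weight is a sum of $\ell$ Rademachers, typically of size $\sqrt\ell$. For large $\ell$ this gain beats the constant $c$. Section~\ref{sec:hiding} carries out the construction and works the cases $\ell=1,2$ by hand. Section~\ref{sec:sparse} shows that \eqref{eq:D} forces the typical size $\sqrt\ell$ to govern vector-valued sums, and Section~\ref{sec:proof} completes the proof.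

\section{Tools}\label{sec:tools}

\subsection{Separability and conditioning}
We may assume that $X$ is separable, hence Polish. Indeed, let $X_0$ be a closed separable subspace with $d_n\in X_0$ almost surely for all $n\le N$. Replacing $d_n$ by $d_n1_{\{d_n\in X_0\}}$ changes it on a null set only and preserves adaptedness, the martingale property and, almost surely, $\mu_n$. We may take $\mu_n(\omega,\cdot)$ to be a probability measure on $X_0$ for every $\omega$. Then $\mathbb P(e_n\in X_0)=\mathbb E\,\mu_n(X_0)=1$, and $X_0$ inherits \eqref{eq:D} with the same constant. From now on $X$ is separable.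

We use three facts on conditioning. Let $\mathcal A$ be a $\sigma$-algebra.
\begin{enumerate}
\item[(C1)] If $\mathcal A\subseteq\mathcal F$, $\xi$ is $\mathcal F$-measurable and $\mathcal N$ is independent of $\mathcal F$, then $\xi$ has the same conditional law given $\mathcal A\vee\mathcal N$ as given $\mathcal A$. (Test on the sets $A\cap A'$ with $A\in\mathcal A$ and $A'\in\mathcal N$, which form a generating $\pi$-system.)
\item[(C2)] If $\theta$ takes values in a measurable space $(S,\mathcal S)$ and is independent of $\mathcal A$, and $h$ is $\mathcal A\otimes\mathcal S$-measurable, then the conditional law of $h(\cdot,\theta)$ given $\mathcal A$ is, at the point $\omega$, the law of $h(\omega,\theta)$. (This is Fubini's theorem.)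
\item[(C3)] If $\xi\in L^p(X)$, then $\mathbb E[\xi\,|\,\mathcal A]$ is the mean of the conditional law of $\xi$ given $\mathcal A$, and $\|\mathbb E[\xi\,|\,\mathcal A]\|_p\le\|\xi\|_p$ by Jensen's inequality.
\end{enumerate}
To apply an $L^p$-inequality \emph{conditionally on $\mathcal A$} means to freeze the $\mathcal A$-measurable quantities by (C2), apply the inequality for each frozen value, raise it to the power $p$ and take expectations.

\subsection{Realizing the decoupled sequence}
The \emph{randomization lemma} \cite[Lemma~3.22]{Kal} states: for a probability kernel $\nu$ from a measurable space $S$ to a Borel space $T$ there is a measurable map $f:S\times[0,1]\to T$ such that $f(s,\theta)$ has law $\nu(s,\cdot)$ for every $s\in S$ when $\theta$ is uniform on $[0,1]$. Polish spaces are Borel spaces. Applied to the kernel $\mu_n$ from $(\Omega,\mathcal F_{n-1})$ to $X$, the lemma gives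
\begin{equation}\label{eq:h}
h_n:\Omega\times[0,1]\to X,\quad\mathcal F_{n-1}\otimes\mathcal B[0,1]\text{-measurable, with }h_n(\omega,\theta)\sim\mu_n(\omega,\cdot)\text{ for all }\omega.
\end{equation}

\begin{lemma}\label{lem:realize}
Let $(d_n)_{n=1}^N$ be adapted.
\begin{enumerate}
\item[(a)] Let $\mathcal G\supseteq\mathcal F_N$ be a $\sigma$-algebra on an enlargement, and let $\tilde e_1,\dots,\tilde e_N$ be conditionally independent with laws $\mu_1,\dots,\mu_N$ given $\mathcal G$. Then $(\tilde e_n)$ has law $\mathbb E[\mu_1\otimes\dots\otimes\mu_N]$. If $(\varepsilon_n)$ are $\mathcal G$-measurable Rademachers independent of $\mathcal F_N$, then $(\varepsilon_n)$ is independent of $(\tilde e_n)$.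
\item[(b)] If $\theta_1,\dots,\theta_N$ are uniform on $[0,1]$, independent of each other and of $\mathcal F$, then $e_n=h_n(\cdot,\theta_n)$ is a decoupled tangent sequence, with $\mathcal G=\mathcal F$.
\end{enumerate}
\end{lemma}

\begin{proof}
(a) For Borel sets $T_n\subseteq X$, conditioning on $\mathcal G$ gives $\mathbb P(\tilde e_n\in T_n\ \forall n)=\mathbb E\prod_n\mu_n(T_n)$, and such products determine a law on $X^N$. For $y\in\{\pm1\}^N$ the same step gives
\[
\mathbb P(\varepsilon=y,\ \tilde e_n\in T_n\ \forall n)=\mathbb E\Big[1_{\{\varepsilon=y\}}\prod_n\mu_n(T_n)\Big]=2^{-N}\,\mathbb E\prod_n\mu_n(T_n),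
\]
because the product is $\mathcal F_N$-measurable.

(b) Take $\mathcal H_n=\mathcal F_n\vee\sigma(\theta_1,\dots,\theta_n)$. Both sequences are $(\mathcal H_n)$-adapted. Given $\mathcal H_{n-1}$, the law of $d_n$ is $\mu_n$ by (C1) and the law of $e_n$ is $\mu_n$ by (C2). Given $\mathcal F$, the $e_n$ are independent with laws $\mu_n$ by (C2).
\end{proof}

By condition (ii) of Definition~\ref{def:tangent}, part (a) applies to every decoupled tangent sequence. So all of them, and all sequences $(\tilde e_n)$ as in (a), have one and the same law and may replace each other in the norms $\|\sum e_n\|_p$ and $\|\sum\varepsilon_ne_n\|_p$. Each $e_n$ has the law $\mathbb E\mu_n$ of $d_n$, and so lies in $L^p(X)$ when $d_n$ does.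

\subsection{Random signs}\label{sec:signs}
Let $(\varepsilon_n)$ be Rademachers.

\emph{Contraction principle.} For $x_n\in X$ and real $\lambda_n$,
\[
\Big\|\sum\lambda_n\varepsilon_nx_n\Big\|_p\le\max_n|\lambda_n|\,\Big\|\sum\varepsilon_nx_n\Big\|_p .
\]
Indeed, the left side is a convex function of $\lambda$, so on the cube $[-1,1]^N$ it is largest at a vertex, where $(\lambda_n\varepsilon_n)$ has the law of $(\varepsilon_n)$.

\emph{Symmetrization.} If $\xi_n\in L^p(X)$ are independent, centered and independent of $(\varepsilon_n)$, then $\|\sum\varepsilon_n\xi_n\|_p\le2\|\sum\xi_n\|_p$. To see this, freeze the signs and let $S_+$ and $S_-$ be the sums of $\xi_n$ over the indices with $\varepsilon_n=1$ and $\varepsilon_n=-1$. These are independent and centered, so each is a conditional expectation of $S_++S_-$, and (C3) gives $\|S_+-S_-\|_p\le2\|S_++S_-\|_p$.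

\emph{The simple random walk.} For $t>0$, Hoeffding's inequality states $\mathbb P(|W_K|\ge t)\le2e^{-t^2/2K}$ and L\'evy's inequality states $\mathbb P(W_K^*\ge t)\le2\,\mathbb P(|W_K|\ge t)$. Together they give
\[
\mathbb E(W_K^*)^p=\int_0^\infty pt^{p-1}\mathbb P(W_K^*\ge t)\,dt\le K^{p/2}\int_0^\infty4ps^{p-1}e^{-s^2/2}\,ds ,
\]
so \eqref{eq:B} holds for some finite $B$. For $p=2$, Doob's inequality $\|W_K^*\|_2\le2\|W_K\|_2=2\sqrt K$ shows that $B=3$ works.

\subsection{Fresh signs}
In \eqref{eq:D} the vectors are functions of the earlier signs alone. If they also depend on randomness that is independent of all the signs, one can freeze that randomness. In Section~\ref{sec:hiding} this is not the situation: the signs encode which candidate is the true one, and later vectors are drawn from laws that depend on it. The next lemma needs only that each sign is independent of what has been seen before it. It is the only place where \eqref{eq:D} is used directly.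

\begin{lemma}\label{lem:fresh}
Assume \eqref{eq:D}. Let $v_1,\dots,v_K\in L^p(X)$, and let $\rho_1,\dots,\rho_K$ be uniform on $\{\pm1\}$, such that for each $k$ the sign $\rho_k$ is independent of $\sigma(v_1,\rho_1,\dots,v_{k-1},\rho_{k-1},v_k)$. Let $(\rho_k')$ be Rademachers independent of $(v_k)$. Then
\[
\Big\|\sum_{k=1}^K\rho_kv_k\Big\|_p\le c\,\Big\|\sum_{k=1}^K\rho_k'v_k\Big\|_p .
\]
\end{lemma}

\begin{proof}
We build a copy of $(v_k,\rho_k)$ in which the extra randomness is independent of the signs. Take $\theta_1,\dots,\theta_K$ uniform on $[0,1]$ and Rademachers $r_1,\dots,r_K,r_1',\dots,r_K'$, all independent. Let $Z_{k}=(v_1,\rho_1,\dots,v_{k},\rho_{k})$, and let $\nu_k$ be the regular conditional law of $v_k$ given $Z_{k-1}$, a kernel from $(X\times\{\pm1\})^{k-1}$ to $X$. Let $f_k$ be the map that the randomization lemma provides for $\nu_k$, and define recursively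
\[
w_k=f_k(Y_{k-1},\theta_k),\qquad Y_k=(w_1,r_1,\dots,w_k,r_k).
\]
We claim that $Y_k$ has the law of $Z_k$. Suppose this holds for $k-1$; for $k=1$ there is nothing to suppose. Since $\theta_k$ is independent of $Y_{k-1}$, the conditional law of $w_k$ given $Y_{k-1}$ is $\nu_k(Y_{k-1},\cdot)$ by (C2), so $(Y_{k-1},w_k)$ has the law of $(Z_{k-1},v_k)$. The sign $r_k$ is uniform and independent of the first pair, and $\rho_k$ is uniform and independent of the second pair by hypothesis. This proves the claim.

Unwinding the recursion gives $w_k=F_k(\theta,r_1,\dots,r_{k-1})$ with $F_k$ jointly measurable and $\theta=(\theta_1,\dots,\theta_K)$. For frozen $\theta$ inequality \eqref{eq:D} applies to the maps $F_k(\theta,\cdot)$, so $\|\sum r_kw_k\|_p\le c\|\sum r_k'w_k\|_p$. The left side equals $\|\sum\rho_kv_k\|_p$ by the claim. The norm on the right equals $\|\sum\rho_k'v_k\|_p$, because $(w_k)$ has the law of $(v_k)$ and $(r_k')$ is independent of $(w_k)$.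
\end{proof}

\section{Hiding a difference among independent candidates}\label{sec:hiding}

In this section \eqref{eq:D} holds, $(d_n)_{n=1}^N\subset L^p(X)$ is adapted with decoupled tangent sequence $(e_n)$, and
\[
D=\Big\|\sum\varepsilon_nd_n\Big\|_p,\qquad E=\Big\|\sum\varepsilon_ne_n\Big\|_p
\]
with Rademachers independent of both sequences. Both numbers are finite.

\subsection{The construction}
Fix $\ell\ge1$. Let $J=\{\pm1\}^\ell$, a group under the coordinatewise product with unit $\mathbf1=(1,\dots,1)$, and put $\langle i,j\rangle=\sum_{m=1}^\ell i_mj_m$. On a product enlargement take, for $n\le N$, variables $\theta_n^i$ $(i\in J)$ uniform on $[0,1]$, $I_n$ uniform on $J$, $\varepsilon_n$ uniform on $\{\pm1\}$ and $r_n'=(r_{n,1}',\dots,r_{n,\ell}')$ uniform on $J$, all independent of each other and of $\mathcal F$. With $h_n$ from \eqref{eq:h}, define the \emph{decoys} $e_n^i=h_n(\cdot,\theta_n^i)$ and the \emph{candidates}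
\[
u_n^i=\begin{cases}d_n,&i=I_n,\\ e_n^i,&i\ne I_n.\end{cases}
\]
Each decoy has the law of $d_n$, so all candidates lie in $L^p(X)$. Put
\[
\mathcal A_{n-1}=\mathcal F_{n-1}\vee\sigma(\theta_k^i,I_k,\varepsilon_k:k\le n-1,\ i\in J),\qquad\mathcal U_n=\mathcal A_{n-1}\vee\sigma(u_n^i:i\in J).
\]
The $\sigma$-algebra $\mathcal U_n$ contains all $u_k^i$ with $k\le n$ and all $I_k,\varepsilon_k$ with $k<n$.

\begin{lemma}\label{lem:hide}
\begin{enumerate}
\item[(a)] The pair $(I_n,\varepsilon_n)$ is independent of $\mathcal U_n$.
\item[(b)] For fixed $j\in J$, the variables $e_n^{I_nj}$, $n\le N$, are conditionally independent with laws $\mu_n$ given $\mathcal G=\mathcal F\vee\sigma(I_k,\varepsilon_k:k\le N)$. In particular $(e_n^{I_nj})_n$ has the law of $(e_n)_n$, and $\|\sum_n\varepsilon_ne_n^{I_nj}\|_p=E$.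
\end{enumerate}
\end{lemma}

\begin{proof}
(a) By (C1), the conditional law of $d_n$ given $\mathcal A_{n-1}$ is $\mu_n$. The family $(\theta_n^i)_{i\in J}$ is independent of $\mathcal A_{n-1}\vee\sigma(d_n)$, and $h_n$ is $\mathcal F_{n-1}\otimes\mathcal B[0,1]$-measurable, so by (C2) the decoys $e_n^i$ are independent with law $\mu_n$ given $\mathcal A_{n-1}\vee\sigma(d_n)$. Hence the $2^\ell+1$ variables $d_n$, $e_n^i$ $(i\in J)$ are independent with law $\mu_n$ given $\mathcal A_{n-1}$. Moreover $(I_n,\varepsilon_n)$ is independent of $\mathcal A_{n-1}\vee\sigma(d_n,e_n^i:i\in J)$. For $A\in\mathcal A_{n-1}$, Borel sets $T_i\subseteq X$, $i_0\in J$ and $y\in\{\pm1\}$ we obtain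
\begin{align*}
&\mathbb P\big(A,\ u_n^i\in T_i\ \forall i,\ I_n=i_0,\ \varepsilon_n=y\big)\\
&\qquad=2^{-\ell-1}\,\mathbb P\big(A,\ d_n\in T_{i_0},\ e_n^i\in T_i\ \forall i\ne i_0\big)=2^{-\ell-1}\,\mathbb E\Big[1_A\prod_{i\in J}\mu_n(T_i)\Big].
\end{align*}
The last expression does not depend on $(i_0,y)$. Summing over $(i_0,y)$ identifies the expectation as the probability of $A\cap\{u_n^i\in T_i\ \forall i\}$. These events form a $\pi$-system that generates $\mathcal U_n$.

(b) The family $(\theta_n^i)_{n,i}$ is independent of $\mathcal G$. Freeze $\omega$ and the words $I_n$ by (C2). Then $e_n^{I_nj}=h_n(\omega,\theta_n^{I_nj})$ uses one uniform variable for each $n$, and these are independent. The last claims follow from Lemma~\ref{lem:realize}(a).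
\end{proof}

\subsection{One bit: reduction to randomized sums}
With two candidates the construction symmetrizes the differences. This is the only step of the proof that uses the martingale property.

\begin{proposition}\label{prop:onebit}
If $(d_n)$ is a martingale difference sequence, then
\[
\Big\|\sum d_n\Big\|_p\le c\,(D+E)\qquad\text{and}\qquad E\le2\Big\|\sum e_n\Big\|_p .
\]
\end{proposition}

\begin{proof}
Take $\ell=1$, so that $J=\{\pm1\}$, and put $\tilde e_n=e_n^{-I_n}$ and $v_n=u_n^{1}-u_n^{-1}$. If $I_n=1$ then $v_n=d_n-\tilde e_n$, and if $I_n=-1$ then $v_n=\tilde e_n-d_n$; so $v_n=I_n(d_n-\tilde e_n)$. By Lemma~\ref{lem:hide}(a), Lemma~\ref{lem:fresh} applies with $\rho_n=I_n$ and $\rho_n'=r_n'$: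
\[
\Big\|\sum(d_n-\tilde e_n)\Big\|_p=\Big\|\sum I_nv_n\Big\|_p\le c\,\Big\|\sum r_n'I_n(d_n-\tilde e_n)\Big\|_p .
\]
Given $\mathcal F$ and all $\theta_n^i,I_n$, the vector $(r_n'I_n)_n$ is uniform on $\{\pm1\}^N$. So it is a Rademacher sequence independent of $(d_n,\tilde e_n)_n$, and the right side is at most $c(D+E)$ by the triangle inequality and Lemma~\ref{lem:hide}(b).

Let $\mathcal G$ be as in Lemma~\ref{lem:hide}(b). By (C3), $\mathbb E[\tilde e_n\,|\,\mathcal G]=\int x\,d\mu_n=\mathbb E[d_n\,|\,\mathcal F_{n-1}]=0$. Hence $\sum d_n=\mathbb E[\sum(d_n-\tilde e_n)\,|\,\mathcal G]$, and (C3) gives the first inequality. For the second, realize $(e_n)$ as in Lemma~\ref{lem:realize}(b). Given $\mathcal F$, the $e_n$ are independent with laws $\mu_n(\omega,\cdot)$. For almost every $\omega$ these laws are centered, and they have finite $p$-th moment because $\mathbb E\int\|x\|^p\,d\mu_n=\mathbb E\|d_n\|^p<\infty$. Apply symmetrization conditionally on $\mathcal F$.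
\end{proof}

Centering cannot be dropped from the second inequality: for constants $d_1=x\ne0$ and $d_2=-x$ we have $e_1+e_2=0$ but $E>0$.

It remains to bound $D$ by $E$. In $\sum\varepsilon_nd_n$ the signs are already independent of everything, so resampling them is useless; the dependence sits in the vectors $d_n$.

\subsection{Many bits}
Return to general $\ell$ and put
\[
r_n=(r_{n,1},\dots,r_{n,\ell})=\varepsilon_nI_n,\qquad v_{n,m}=\sum_{i\in J}i_mu_n^i\quad(1\le m\le\ell).
\]
The vector $v_{n,m}$ is computed from the list of candidates without knowledge of $I_n$. Multiplying it by $r_{n,m}$ rewards the candidates whose $m$-th bit agrees with that of $r_n$ and penalizes the others. Define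
\[
M=\sum_{n,m}r_{n,m}v_{n,m}=\sum_n\sum_{i\in J}\langle r_n,i\rangle u_n^i,\qquad M'=\sum_{n,m}r_{n,m}'v_{n,m}=\sum_n\sum_{i\in J}\langle r_n',i\rangle u_n^i .
\]

\begin{lemma}\label{lem:MM}
We have $\|M\|_p\le c\|M'\|_p$, and
\begin{align}
M&=\ell\sum_n\varepsilon_nd_n+\sum_{j\ne\mathbf1}\langle\mathbf1,j\rangle\sum_n\varepsilon_ne_n^{I_nj},\label{eq:M}\\
M'&=\sum_n\langle r_n',I_n\rangle d_n+\sum_{j\ne\mathbf1}\sum_n\langle r_n',I_nj\rangle e_n^{I_nj}.\label{eq:Mp}
\end{align}
Given $\mathcal F$ and all $\theta_n^i,I_n$, for each fixed $j\in J$ the coefficients $\langle r_n',I_nj\rangle$, $n\le N$, are independent and each is distributed as a sum of $\ell$ Rademachers.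
\end{lemma}

\begin{proof}
By Lemma~\ref{lem:hide}(a), $r_n$ is independent of $\mathcal U_n$. It is uniform on $J$, because $yI_n$ is uniform on $J$ for each $y\in\{\pm1\}$ and $\varepsilon_n$ is independent of $I_n$. So its coordinates are Rademachers, and $r_{n,m}$ is independent of $\mathcal U_n\vee\sigma(r_{n,1},\dots,r_{n,m-1})$. This $\sigma$-algebra contains all $v_{k,m'}$ with $k\le n$, all $r_k$ with $k<n$, and $r_{n,1},\dots,r_{n,m-1}$. Thus $(v_{n,m})$ and $(r_{n,m})$, in lexicographic order of $(n,m)$, satisfy the hypothesis of Lemma~\ref{lem:fresh}, and the Rademachers $r'_{n,m}$ are independent of all $v_{n,m}$. This gives the inequality.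

For the identities write $i=I_nj$, where $j$ runs through $J$ as $i$ does. The word $j=\mathbf1$ gives $u_n^i=d_n$ and the others give $u_n^i=e_n^{I_nj}$, while $\langle r_n,I_nj\rangle=\varepsilon_n\sum_m(I_n)_m^2\,j_m=\varepsilon_n\langle\mathbf1,j\rangle$, which is $\varepsilon_n\ell$ for $j=\mathbf1$. For the last claim, freeze the words $I_nj$; multiplying the independent uniform words $r_n'$ by fixed words preserves their joint law.
\end{proof}

The factor $\varepsilon_n$ in $r_n$ makes the same quantity $D$ appear on both sides. With $r_n=I_n$ the main term of $M$ would be $\ell\sum d_n$, while the main term of $M'$ is controlled by $D$, and nothing could be absorbed.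

\subsection{Two bits, by hand}
For $\ell=1$ we get $M=\sum\varepsilon_n(d_n-e_n^{-I_n})$, and $M'$ has the same law; nothing is gained. The gain appears at $\ell=2$. To measure it we need one definition.

\begin{definition}\label{def:phi}
\emph{Selectors} of parameter $q\in[0,1]$ are independent variables $\delta_n$ with $\mathbb P(\delta_n=1)=q=1-\mathbb P(\delta_n=0)$. Let $\varphi(q)$ be the least constant such that
\[
\Big\|\sum\delta_n\varepsilon_nx_n\Big\|_p\le\varphi(q)\Big\|\sum\varepsilon_nx_n\Big\|_p
\]
for all finite families $(x_n)\subset X$, with selectors $(\delta_n)$ of parameter $q$ independent of the Rademachers $(\varepsilon_n)$.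
\end{definition}

Let $\ell=2$. For the three words $j\ne\mathbf1$ we have $\langle\mathbf1,j\rangle=0,0,-2$, the last for $j=-\mathbf1$. So \eqref{eq:M} reads
\[
M=2\sum_n\varepsilon_nd_n-2\sum_n\varepsilon_ne_n^{-I_n},\qquad\text{and}\qquad\|M\|_p\ge2D-2E .
\]
A sum of two Rademachers takes the values $2,0,-2$ with probabilities $\frac14,\frac12,\frac14$, so it has the law of $2\delta\varepsilon$ with a selector $\delta$ of parameter $\frac12$. Applying Definition~\ref{def:phi} conditionally to each of the four sums in \eqref{eq:Mp} gives $\|M'\|_p\le2\varphi(\frac12)(D+3E)$. Lemma~\ref{lem:MM} yields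
\[
D-E\le c\,\varphi(\tfrac12)\,(D+3E).
\]
If $c\varphi(\frac12)<1$, the finite term $c\varphi(\frac12)D$ can be moved to the left and $D$ is bounded by a multiple of $E$. This happens in a Hilbert space with $p=2$, where $c=1$ and $\varphi(q)=\sqrt q$, since $\mathbb E\|\sum\delta_n\varepsilon_nx_n\|^2=q\sum\|x_n\|^2$. In general two bits are too few: a single nonzero vector shows $\varphi(\frac12)\ge2^{-1/p}$, so the condition fails when $c\ge2^{1/p}$.

With $\ell$ bits, $d_n$ has weight $\ell$ in $M$, and in $M'$ its weight is a sum $\zeta_n$ of $\ell$ Rademachers. The same absorption works if $\|\sum\zeta_nx_n\|_p\le\gamma\|\sum\varepsilon_nx_n\|_p$ with $c\gamma<\ell$. The contraction principle gives only $\gamma=\ell$, and in $c_0$ this cannot be improved (Remark~\ref{rem:c0}). So the bound must come from \eqref{eq:D} itself.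

\section{Sparse selections and sums of signs}\label{sec:sparse}

A sum of $\ell$ Rademachers exceeds a large multiple of $\sqrt\ell$ only rarely. We need to know that rarely selected terms contribute little, that is, that $\varphi(q)\to0$ as $q\to0$.

\begin{lemma}\label{lem:sub}
We have $\varphi\le1$ and $\varphi(qq')\le\varphi(q)\varphi(q')$ for $q,q'\in[0,1]$, and $\varphi$ is nondecreasing.
\end{lemma}

\begin{proof}
Contraction conditionally on the selectors gives $\varphi\le1$. If $(\delta_n)$ and $(\delta_n')$ are independent families of selectors of parameters $q$ and $q'$, then $(\delta_n\delta_n')$ are selectors of parameter $qq'$. Conditionally on $(\delta_n')$, Definition~\ref{def:phi} for the vectors $\delta_n'x_n$ gives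
\[
\Big\|\sum\delta_n\delta_n'\varepsilon_nx_n\Big\|_p\le\varphi(q)\Big\|\sum\delta_n'\varepsilon_nx_n\Big\|_p\le\varphi(q)\varphi(q')\Big\|\sum\varepsilon_nx_n\Big\|_p .
\]
If $0\le q\le q_0$ and $q_0>0$, then $\varphi(q)\le\varphi(q_0)\varphi(q/q_0)\le\varphi(q_0)$.
\end{proof}

To bound $\varphi(2^{-K})$ we again compare words bit by bit. Give each index $n$ a random address $\pi(n)\in\{\pm1\}^K$, and select $n$ when its address equals one common random word $r$. The sum $\sum_kr_k\pi_k(n)$ gives the selected indices the weight $K$. After resampling, however, the weights $\sum_kr_k'\pi_k(n)$ can reach $K$ for some $n$, and contraction sees only the largest weight. The remedy is to drop index $n$ after its first disagreement with $r$. Until then its resampled weight follows a random walk that is common to all $n$, and the maximum of one walk has size $\sqrt K$.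

\begin{lemma}\label{lem:sparse}
Assume \eqref{eq:D}. Then $\varphi(2^{-K})\le Bc/\sqrt K$ for all $K\ge1$. Moreover $\varphi(q)\le2^{-m}$ whenever $m\ge1$ is an integer and $q\le2^{-K_0m}$.
\end{lemma}

\begin{proof}
Fix $x_1,\dots,x_N\in X$. Let $\pi(n)=(\pi_1(n),\dots,\pi_K(n))$ be uniform on $\{\pm1\}^K$, let $\varepsilon_n$, $r_k$, $r_k'$ be uniform on $\{\pm1\}$, all independent, and write $r=(r_1,\dots,r_K)$. Put
\[
v_k=\sum_n1_{\{\pi_i(n)=r_i\ \forall i<k\}}\,\pi_k(n)\,\varepsilon_nx_n,\qquad k=1,\dots,K .
\]
The variables $v_1,\dots,v_k,r_1,\dots,r_{k-1}$ are functions of $(\pi,\varepsilon,r_1,\dots,r_{k-1})$, which is independent of $r_k$, and $(r_k')$ is independent of $(\pi,\varepsilon,r)$. So Lemma~\ref{lem:fresh} gives $\|\sum r_kv_k\|_p\le c\|\sum r_k'v_k\|_p$.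

Let $\tau(n)=\min\{k:\pi_k(n)\ne r_k\}$, with $\tau(n)=\infty$ if $\pi(n)=r$. The indicator in $v_k$ equals $1$ exactly when $k\le\tau(n)$. Hence $\sum_kr_kv_k=\sum_n\alpha_n\varepsilon_nx_n$ and $\sum_kr_k'v_k=\sum_n\alpha_n'\varepsilon_nx_n$ with
\[
\alpha_n=\sum_{k\le\tau(n)\wedge K}r_k\pi_k(n),\qquad\alpha_n'=\sum_{k\le\tau(n)\wedge K}r_k'\pi_k(n).
\]
Put $\eta_k=r_kr_k'$, which are Rademachers, and $W_k=\eta_1+\dots+\eta_k$. Since $\pi_k(n)=r_k$ for $k<\tau(n)$ and $\pi_k(n)=-r_k$ for $k=\tau(n)$,
\[
(\alpha_n,\alpha_n')=\begin{cases}\big(\tau(n)-2,\ W_{\tau(n)-1}-\eta_{\tau(n)}\big),&\tau(n)\le K,\\ (K,\ W_K),&\tau(n)=\infty.\end{cases}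
\]

\emph{Lower bound.} Put $\delta_n=1_{\{\pi(n)=r\}}$, so that $K\delta_n=\delta_n\alpha_n$. Given $(r,\varepsilon)$, the $\delta_n$ are independent with $\mathbb P(\delta_n=1)=2^{-K}$. This conditional law is constant, so the $\delta_n$ are selectors of parameter $2^{-K}$ independent of $(\varepsilon_n)$. Contraction conditionally on $(\pi,r)$, with vectors $\alpha_nx_n$ and coefficients $\delta_n$, gives
\[
K\Big\|\sum\delta_n\varepsilon_nx_n\Big\|_p=\Big\|\sum\delta_n\alpha_n\varepsilon_nx_n\Big\|_p\le\Big\|\sum r_kv_k\Big\|_p .
\]

\emph{Upper bound.} In both cases $|\alpha_n'|\le1+W_K^*$, and this bound does not depend on $n$. Contraction conditionally on $(\pi,r,r')$ and \eqref{eq:B} give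
\[
\Big\|\sum r_k'v_k\Big\|_p\le\|1+W_K^*\|_p\Big\|\sum\varepsilon_nx_n\Big\|_p\le B\sqrt K\,\Big\|\sum\varepsilon_nx_n\Big\|_p .
\]

The three inequalities give $K\varphi(2^{-K})\le cB\sqrt K$. Since $K_0\ge4B^2c^2$, we get $\varphi(2^{-K_0})\le\frac12$, and Lemma~\ref{lem:sub} gives $\varphi(q)\le\varphi(2^{-K_0m})\le\varphi(2^{-K_0})^m\le2^{-m}$ for $q\le2^{-K_0m}$.
\end{proof}

\begin{remark}\label{rem:c0}
Let $x_1,\dots,x_N$ be the first unit vectors of $X=c_0$, so $\|\sum\varepsilon_nx_n\|=1$. Then $\|\sum\delta_n\varepsilon_nx_n\|_p^p=1-(1-q)^N\to1$ as $N\to\infty$, and $\varphi(q)=1$ for every $q>0$. This contradicts Lemma~\ref{lem:sparse} for large $K$, so $c_0$ fails \eqref{eq:D} for every $c$. Likewise, for independent sums $\zeta_n$ of $\ell$ Rademachers, $\|\sum\zeta_nx_n\|=\max_n|\zeta_n|$ equals $\ell$ with probability $1-(1-2^{1-\ell})^N\to1$, so in $c_0$ the next lemma holds with no constant smaller than $\ell$.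
\end{remark}

The stopping device relies on one word $r$ shared by all indices. In the sum $M'$ each $n$ has its own word $r_n'$, and we argue instead by cutting the weights into layers, each of which is a selection. The first bound of Lemma~\ref{lem:sparse} decays only like $1/\sqrt{\log(1/q)}$; the second, which comes from submultiplicativity, decays like a power of $q$ and makes the sum over the layers converge uniformly in $\ell$.

\begin{lemma}\label{lem:zeta}
Assume \eqref{eq:D}. Let $\ell\ge1$ and let $\zeta_n$ be independent, each distributed as a sum of $\ell$ Rademachers. Then for all finite families $(x_n)\subset X$,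
\[
\Big\|\sum\zeta_nx_n\Big\|_p\le\kappa\sqrt\ell\,\Big\|\sum\varepsilon_nx_n\Big\|_p .
\]
\end{lemma}

\begin{proof}
The $\zeta_n$ are independent and symmetric, so $(\zeta_n)$ has the law of $(\varepsilon_n|\zeta_n|)$ with $(\varepsilon_n)$ independent of $(\zeta_n)$. Since $|\zeta_n|\le\ell$,
\[
\sum\varepsilon_n|\zeta_n|x_n=\int_0^\ell\sum_n1_{\{|\zeta_n|>t\}}\varepsilon_nx_n\,dt .
\]
For each $t$ the indicators are selectors of parameter $\mathbb P(|\zeta_1|>t)$, independent of $(\varepsilon_n)$. Apply Minkowski's integral inequality and Definition~\ref{def:phi}, and substitute $t=\sqrt\ell\,s$. Hoeffding's inequality gives $\mathbb P(|\zeta_1|>\sqrt\ell\,s)\le2e^{-s^2/2}$, and $\varphi$ is nondecreasing, so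
\[
\Big\|\sum\zeta_nx_n\Big\|_p\le\sqrt\ell\int_0^\infty\varphi\big(1\wedge2e^{-s^2/2}\big)\,ds\ \Big\|\sum\varepsilon_nx_n\Big\|_p .
\]
For $m\ge1$ put $s_m=\big(2(K_0m+1)\ln2\big)^{1/2}$. Then $2e^{-s_m^2/2}=2^{-K_0m}$, and $s_m\le2\sqrt{K_0m}$ because $K_0m+1\le2K_0m$ and $\ln2\le1$. The integrand is at most $1$ on $[0,s_1]$ and, by Lemma~\ref{lem:sparse}, at most $2^{-m}$ on $[s_m,s_{m+1}]$. In the resulting bound $s_1+\sum_{m\ge1}2^{-m}(s_{m+1}-s_m)$ each $s_m$ has total coefficient $2^{-(m-1)}-2^{-m}=2^{-m}$. By the Cauchy--Schwarz inequality with $\sum_{m\ge1}2^{-m}=1$ and $\sum_{m\ge1}m2^{-m}=2$, the integral is at most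
\[
\sum_{m\ge1}2^{-m}s_m\le2\sqrt{K_0}\sum_{m\ge1}2^{-m}\sqrt m\le2\sqrt{K_0}\Big(\sum_{m\ge1}m2^{-m}\Big)^{1/2}=2\sqrt{2K_0}=\kappa .\qedhere
\]
\end{proof}

\section{Proof of Theorem~\ref{thm:main}}\label{sec:proof}

\begin{proof}[Part (2)]
Use the construction of Section~\ref{sec:hiding} with $\ell=L$. We must show $D\le2^{L+1}E$.

For $j$ uniform on $J$, the number $\langle\mathbf1,j\rangle$ is a sum of $L$ Rademachers and has second moment $L$. By the Cauchy--Schwarz inequality, $\sum_{j\in J}|\langle\mathbf1,j\rangle|\le2^L\sqrt L$. With \eqref{eq:M} and Lemma~\ref{lem:hide}(b),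
\[
\|M\|_p\ge LD-2^L\sqrt L\,E .
\]
In \eqref{eq:Mp}, apply Lemma~\ref{lem:zeta} to each of the $2^L$ sums over $n$, conditionally on $\mathcal F$ and all $\theta_n^i,I_n$; the last claim of Lemma~\ref{lem:MM} permits this. The sum with $j=\mathbf1$ has norm at most $\kappa\sqrt L\,D$, and each of the others has norm at most $\kappa\sqrt L\,E$ by Lemma~\ref{lem:hide}(b). Hence
\[
\|M'\|_p\le\kappa\sqrt L\,D+2^L\kappa\sqrt L\,E .
\]
Since $\|M\|_p\le c\|M'\|_p$,
\[
LD\le c\kappa\sqrt L\,D+2^L\sqrt L\,(c\kappa+1)E .
\]
The choice $L\ge4c^2\kappa^2$ means $\sqrt L\ge2c\kappa$, so $c\kappa\sqrt L\le L/2$. Because $d_n\in L^p(X)$, the number $D$ is finite and $LD/2$ can be subtracted from both sides. Using $c\kappa\ge1$ in the last step,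
\[
D\le\frac{2^{L+1}(c\kappa+1)}{\sqrt L}\,E\le2^{L+1}\,\frac{c\kappa+1}{2c\kappa}\,E\le2^{L+1}E .\qedhere
\]
\end{proof}

The factor $2^L$ is the price of the triangle inequality over the $2^L-1$ decoys.

\begin{proof}[Part (1)]
Proposition~\ref{prop:onebit} and part (2) give
\[
\Big\|\sum d_n\Big\|_p\le c(D+E)\le c\,(2^{L+1}+1)E\le2c\,(2^{L+1}+1)\Big\|\sum e_n\Big\|_p .
\]
Let $p=2$ and $B=3$, and recall $c\ge1$. Then $K_0\le36c^2+1\le37c^2$ and $4c^2\kappa^2=32c^2K_0\le1184c^4$, so $L\le1185c^4$. Therefore $C\le2c\,2^{L+2}=c\,2^{L+3}\le c\,2^{1188c^4}$, and $c\le2^c\le2^{c^4}$ gives $C\le2^{1189c^4}\le2^{1200c^4}$.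
\end{proof}

For an adapted sequence we subtract the conditional means. They are the same for $d_n$ and $e_n$, and their sum is a conditional expectation of $\sum e_n$.

\begin{proof}[Part (3)]
Let $a_n=\mathbb E[d_n\,|\,\mathcal F_{n-1}]$, so that $(d_n-a_n)$ is a martingale difference sequence in $L^p(X)$. Realize $(e_n)$ as in Lemma~\ref{lem:realize}(b). Given $\mathcal F$, the variables $e_n-a_n$ are independent, and the law of $e_n-a_n$ is $\mu_n$ shifted by $-a_n$. Since $a_n$ is $\mathcal F_{n-1}$-measurable, this is the conditional law of $d_n-a_n$ given $\mathcal F_{n-1}$. By Lemma~\ref{lem:realize}(a), $(e_n-a_n)$ has the law of a decoupled tangent sequence of $(d_n-a_n)$, and part (1) gives $\|\sum(d_n-a_n)\|_p\le C\|\sum(e_n-a_n)\|_p$. By (C3), $\mathbb E[e_n\,|\,\mathcal F]=\int x\,d\mu_n=a_n$, so $\|\sum a_n\|_p\le\|\sum e_n\|_p$ and $\|\sum(e_n-a_n)\|_p\le2\|\sum e_n\|_p$. Hence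
\[
\Big\|\sum d_n\Big\|_p\le\Big\|\sum a_n\Big\|_p+C\Big\|\sum(e_n-a_n)\Big\|_p\le(1+2C)\Big\|\sum e_n\Big\|_p .\qedhere
\]
\end{proof}

\begin{thebibliography}{9}

\bibitem{CG}
Sonja Cox and Stefan Geiss, \emph{On decoupling in Banach spaces}, arXiv:1805.12377 (2018).

\bibitem{Kal}
Kallenberg, \emph{Foundations of Modern Probability}, 2nd ed.

\end{thebibliography}
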